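# Hypersurfaces outside an open quiver orbit and their singularities

## 1. Pencils of $3\times 2$ matrices

Take two complex $3\times 2$ matrices $A_1,A_2$ and let $(g_1,g_2)\in \mathrm{GL}_2\times \mathrm{GL}_3$ act by $A_i\mapsto g_2A_ig_1^{-1}$. Put the matrices side by side to form the $3\times 4$ matrix $M=[A_1|A_2]$.

Suppose $M$ has rank $3$. Its kernel is a line, spanned by a column $k$ with two blocks $k_1,k_2\in\mathbb C^2$. The group replaces $k_i$ by $g_1k_i$ (up to a common scalar), so the $2\times2$ matrix $[k_1|k_2]$ is multiplied on the left by $g_1$. Two matrices of rank $3$ with the same kernel have the same row space, so they differ by some $g_2$. Hence all pairs with $\operatorname{rank} M=3$ and $[k_1|k_2]$ invertible form one orbit, and it is open. A representative is the pair $T$ with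
$$A_1=\begin{pmatrix}1&0\\0&1\\0&0\end{pmatrix},\qquad A_2=\begin{pmatrix}0&-1\\0&0\\1&0\end{pmatrix},\qquad k=(1,0,0,1)^{t},\quad [k_1|k_2]=\text{identity}.$$

What is the complement $X$ of this orbit? Let $\Delta_i$ be the minor of $M$ obtained by deleting column $i$. By Cramer's rule $k=(\Delta_1,-\Delta_2,\Delta_3,-\Delta_4)^t$ spans the kernel when the rank is $3$, so $X$ is the zero set of
$$F=\det[k_1|k_2]=\Delta_2\Delta_3-\Delta_1\Delta_4,$$
a polynomial of degree $6$ in $12$ variables (if $\operatorname{rank}M\le 2$, all $\Delta_i$ vanish and $F=0$).

The polynomial $F$ is irreducible. The matrices of rank $3$ form a locally trivial $\mathrm{GL}_3$-bundle over the $\mathbb P^3$ of kernels, and there $\{F=0\}$ is the preimage of the smooth quadric $\det[k_1|k_2]=0$. So this part of $\{F=0\}$ is irreducible, and $F$ vanishes on it to order one. The matrices of rank $\le 2$ have codimension $2$, so they cannot contribute a further component to a hypersurface.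

But $X$ is badly singular. At every $M$ of rank $\le2$ all four minors vanish, so $F$, a quadratic form in the minors, vanishes together with its differential. This locus has dimension $10$ and $\dim X=11$. So $X$ is singular in codimension one: it is not normal.

Now repeat this with $\lambda$ copies of $T$: pairs of $3\lambda\times2\lambda$ matrices, with $M=[A_1|A_2]$ of size $3\lambda\times4\lambda$. If $M$ has full rank, its kernel has a frame $k$, a $4\lambda\times\lambda$ matrix with blocks $k_1,k_2$ of size $2\lambda\times\lambda$. The same argument shows that the pairs with $\operatorname{rank} M=3\lambda$ and $\det[k_1|k_2]\ne0$ form the open orbit. We may normalize $k$ so that its $\lambda\times\lambda$ minors are, up to fixed signs, the complementary maximal minors of $M$. Laplace expansion of $\det[k_1|k_2]$ along the first $\lambda$ columns writes it as a sum of products of two such minors. So the complement of the open orbit is the zero set of a quadratic form $F_\lambda$ in the maximal minors of $M$. Again it is singular wherever $\operatorname{rank} M<3\lambda$, but this locus has codimension $\lambda+1$ in the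 space of pairs, hence codimension $\lambda$ in the hypersurface. For $\lambda=1$ this destroys normality. For $\lambda\ge2$ this particular obstruction is gone.

So the hypersurfaces that bound the open orbit of $T^\lambda$ may be bad for small multiplicities, and the bad locus moves away as $\lambda$ grows. Do they always become mild once the multiplicities are large, for every quiver and every representation with an open orbit?

One more observation about $\lambda=1$. At points of $X$ with $\operatorname{rank}M=3$ we have $k_1=p_1u$, $k_2=p_2u$ with $u\in\mathbb C^2$ nonzero, and $[p_1:p_2]\in\mathbb P^1$ does not change under the group. So $X$ contains infinitely many orbits and none is dense: $X$ is a stable hypersurface but not an orbit closure. We shall treat all irreducible stable hypersurfaces, and orbit closures of codimension $1$ will be a special case.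

## 2. Rigid representations, and the theorem

Let $Q$ be a finite quiver without oriented cycles, with vertices $Q_0$ and arrows $Q_1$; an arrow $a$ goes from $ta$ to $ha$. Representations are finite dimensional over $\mathbb C$, and $\underline d(V)\in\mathbb N^{Q_0}$ is the dimension vector. For $\alpha\in\mathbb N^{Q_0}$,
$$\operatorname{Rep}(Q,\alpha)=\bigoplus_{a\in Q_1}\operatorname{Hom}(\mathbb C^{\alpha_{ta}},\mathbb C^{\alpha_{ha}}),\qquad \operatorname{GL}(\alpha)=\prod_{x}\operatorname{GL}_{\alpha_x}(\mathbb C),\qquad (g\cdot V)(a)=g_{ha}V(a)g_{ta}^{-1},$$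
and orbits are isomorphism classes. Write $\operatorname{Ext}=\operatorname{Ext}^1$, $\hom=\dim\operatorname{Hom}$, $\operatorname{ext}=\dim\operatorname{Ext}$. We use the textbook exact sequence
$$0\to\operatorname{Hom}(V,W)\to\bigoplus_x\operatorname{Hom}(V_x,W_x)\xrightarrow{\ d^W_V\ }\bigoplus_a\operatorname{Hom}(V_{ta},W_{ha})\to\operatorname{Ext}(V,W)\to0,\tag{1}$$
where $d^W_V(\varphi)=\big(W(a)\varphi_{ta}-\varphi_{ha}V(a)\big)_a$. Counting dimensions, the Euler form
$$\langle\gamma,\delta\rangle=\sum_x\gamma_x\delta_x-\sum_a\gamma_{ta}\delta_{ha}\quad\text{satisfies}\quad \langle\underline d(V),\underline d(W)\rangle=\hom(V,W)-\operatorname{ext}(V,W).$$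
There is no $\operatorname{Ext}^2$, so $\operatorname{Ext}$ is right exact in each variable. Let $e_x$ be the unit vectors. When we call $\langle\gamma,\cdot\rangle$ a weight, we mean the function $x\mapsto\langle\gamma,e_x\rangle$.

Taking $W=V$ in (1), the middle map is up to sign the differential of the action of $\operatorname{GL}(\alpha)$ at $V$. So the orbit of $V$ has codimension $\operatorname{ext}(V,V)$, and it is open exactly when $\operatorname{Ext}(V,V)=0$. Such a $V$ is called rigid.

In Section 1 the quiver has two arrows $1\to2$, and $T$ has dimension vector $(2,3)$. Its orbit is open, so $\operatorname{Ext}(T,T)=0$; as $\langle(2,3),(2,3)\rangle=4+9-12=1$, $\operatorname{End}(T)=\mathbb C$ and $T$ is indecomposable.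

**Definition (rational singularities).** A variety $X$ over $\mathbb C$ has rational singularities if it is normal and for a resolution $\pi:Z\to X$ (projective, birational, $Z$ smooth) one has $R^i\pi_*\mathcal O_Z=0$ for all $i>0$. It is a textbook fact that one resolution has this property if and only if every resolution has it.

The problem comes from András Cristian Lőrincz, "Singularities of zero sets of semi-invariants for quivers", arXiv:1509.04170 (2015). The statement below is a theorem when $Q$ is an extended Dynkin quiver, and the conjecture is that it is true for any quiver $Q$ as above.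

**Conjecture.** Let $T_1,\dots,T_m$ be pairwise non-isomorphic indecomposables in $\operatorname{Rep}(Q)$ with $\operatorname{Ext}(T_i,T_j)=0$ for all $i,j\le m$. Then there is a positive integer $N$ such that, for any $\alpha=\lambda_1\underline d(T_1)+\dots+\lambda_m\underline d(T_m)$ with $\lambda_i\ge N$ for all $i$, all codimension $1$ orbit closures in $\operatorname{Rep}(Q,\alpha)$ have rational singularities.

**Theorem 1.** Let $Q,T_1,\dots,T_m$ be as in the conjecture. There is $N\ge1$ such that for all $\alpha=\sum\lambda_i\underline d(T_i)$ with all $\lambda_i\ge N$, every irreducible $\operatorname{GL}(\alpha)$-stable hypersurface in $\operatorname{Rep}(Q,\alpha)$ has rational singularities. In particular this holds for every codimension $1$ orbit closure, so the conjecture is true.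

The "in particular" is immediate: an orbit is the image of a connected group, so its closure is irreducible and stable. A sharper statement, Theorem 2, with an exact criterion, is stated and proved in Sections 10 and 11.

Put $T=\bigoplus T_i$ and $T^\lambda=\bigoplus T_i^{\lambda_i}$. Then $\operatorname{Ext}(T^\lambda,T^\lambda)=0$, so the orbit of $T^\lambda$ is open in $\operatorname{Rep}(Q,\alpha)$. If a vertex $x$ is in the support of no $T_i$, then $\alpha_x=0$, and nothing changes if we pass to the full subquiver on $\operatorname{supp}T$. **From now on $T$ is sincere (every vertex is in its support) and all $\lambda_i\ge1$**; in particular $\alpha_x\geq 1$ for all $x$.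

The simplest case is one arrow $1\to2$ and $T$ of dimension vector $(1,1)$ with an isomorphism on the arrow. For $\lambda=n$ we have $n\times n$ matrices, the open orbit is $\det\ne0$, and the only hypersurface is $\det=0$, the closure of the matrices of rank $n-1$. For $n=1$ it is a point; for $n=2$ it is the quadric cone $x_{11}x_{22}=x_{12}x_{21}$. We return to this case in Section 9.

## 3. Why a codimension count is not enough, and a criterion with forms

A sensible first attempt is suggested by Section 1: bound the dimension of the singular locus. A hypersurface is Cohen–Macaulay, so by Serre's criterion it is normal as soon as its singular locus has codimension $\ge2$ in it. But normality is where this stops: a normal hypersurface need not have rational singularities. The standard example is the cone $x^3+y^3+z^3=0$ in $\mathbb C^3$, singular only at the origin. What goes wrong there is visible on differential forms, and the next proposition makes this precise.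

For an irreducible hypersurface $X=\{f=0\}\subset\mathbb A^n$ with $f$ irreducible, the dualizing sheaf is free: $\omega_X=\mathcal O_X\eta$, where $\eta$ is the Poincaré residue of $dx_1\wedge\dots\wedge dx_n/f$. On the smooth locus $\omega_X$ is the sheaf of top forms and $\eta$ vanishes nowhere; where $\partial f/\partial x_i\neq0$ it is $\pm\,dx_1\wedge\dots\widehat{dx_i}\dots\wedge dx_n/(\partial f/\partial x_i)$.

**Proposition 3.** Let $X=\{f=0\}\subset\mathbb A^n$ with $f$ irreducible, let $\pi:Z\to X$ be projective and birational with $Z$ smooth, and let $X^\circ\subset X$ be a nonempty open set over which $\pi$ is an isomorphism. Let $\pi^*\eta$ be the rational top form on $Z$ that corresponds to $\eta$ on $\pi^{-1}(X^\circ)\cong X^\circ$. Then $X$ has rational singularities if and only if $\pi^*\eta$ is regular on $Z$.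

*Proof.* Let $d=\dim X$. Grothendieck duality gives $R\pi_*R\mathcal Hom(\mathcal F,\omega_Z[d])\cong R\mathcal Hom(R\pi_*\mathcal F,\omega_X[d])$ for coherent $\mathcal F$ on $Z$, since $X$ is Cohen–Macaulay and $Z$ is smooth. The Grauert–Riemenschneider theorem gives $R\pi_*\omega_Z=\pi_*\omega_Z$.

**Step 1: the trace map.** This step compares $\pi_*\omega_Z$ with $\omega_X$. Dualizing $\mathcal O_X\to R\pi_*\mathcal O_Z$ gives a map $R\pi_*\omega_Z[d]\to\omega_X[d]$, that is, $\tau:\pi_*\omega_Z\to\omega_X$. It is compatible with restriction to open sets, and over $X^\circ$, where $\pi$ is an isomorphism, it is the identity on top forms. The sheaf $\pi_*\omega_Z$ is torsion-free, being the direct image of a line bundle under a dominant morphism of integral schemes. The kernel of $\tau$ is zero over $X^\circ$, so it is zero: $\tau$ is injective.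

**Step 2: "only if".** This step reads regularity off the definition. If $X$ has rational singularities, then $\mathcal O_X\to R\pi_*\mathcal O_Z$ is an isomorphism, so its dual $\tau$ is one, and $\eta=\tau(\zeta)$ for some $\zeta\in H^0(Z,\omega_Z)$. Over $X^\circ$ we get $\zeta=\eta$, so $\zeta=\pi^*\eta$ and $\pi^*\eta$ is regular. (This direction is contained in Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Thm 5.10.)

**Step 3: "if".** This step turns regularity into the vanishing of $R^i\pi_*\mathcal O_Z$, and normality comes out as well. Let $\pi^*\eta$ be regular. The sections $\tau(\pi^*\eta)$ and $\eta$ of $\omega_X\cong\mathcal O_X$ agree on the dense open set $X^\circ$, so they are equal. As $\eta$ generates $\omega_X$, $\tau$ is surjective, hence an isomorphism, and $R\pi_*\omega_Z\cong\omega_X$. Duality with $\mathcal F=\omega_Z[d]$ gives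
$$R\pi_*\mathcal O_Z=R\pi_*R\mathcal Hom(\omega_Z[d],\omega_Z[d])\cong R\mathcal Hom(R\pi_*\omega_Z[d],\omega_X[d])\cong R\mathcal Hom(\omega_X,\omega_X)=\mathcal O_X,$$
the last equality because $\omega_X\cong\mathcal O_X$. So $R^i\pi_*\mathcal O_Z=0$ for $i>0$, and $\mathcal A:=\pi_*\mathcal O_Z\supset\mathcal O_X$ is, as an $\mathcal O_X$-module, free of rank $1$. Multiplication by a local section $s$ of $\mathcal A$ is an $\mathcal O_X$-linear endomorphism of this free module, hence multiplication by some local section $b$ of $\mathcal O_X$; applying both to $1$ gives $s=b$. So $\mathcal A=\mathcal O_X$. A rational function on $X$ that is integral over $\mathcal O_X$ pulls back to a regular function on the smooth variety $Z$, so it lies in $\mathcal A=\mathcal O_X$; hence $X$ is normal. $\square$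

For the cubic cone, blow up the origin. In the chart $y=xu$, $z=xv$ the strict transform is $1+u^3+v^3=0$, which is smooth, and where $v\ne 0$
$$\eta=\frac{dx\wedge dy}{3z^2}=\frac{x\,dx\wedge du}{3x^2v^2}=\frac1x\cdot\frac{dx\wedge du}{3v^2}.$$
The second factor generates the top forms, so $\eta$ has a pole along the exceptional curve $x=0$, and the cone does not have rational singularities.

So we need a resolution $Z$ of our hypersurface and the order of $\pi^*\eta$ along each divisor of $Z$ that lies over the bad part. Here a second difficulty appears. The natural $Z$ will contain certain divisors $D_j$ outside the locus where $\pi$ is known to be an isomorphism, and they are divisors for every $\lambda$: no codimension estimate makes them disappear. Computing the order of $\pi^*\eta$ along $D_j$ locally would mean understanding $X$ near its worst points. We avoid this by computing in the Picard group of $Z$. The classes of the $D_j$ turn out to be linearly independent, so the orders can be read off from the class of $\omega_Z$; they are of the form $\sum_i\lambda_im_{ij}+\kappa_j$ with $m_{ij}\ge0$. Then one must prove that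 for no $j$ do all $m_{ij}$ vanish, since otherwise large $\lambda$ would not help.

## 4. The perpendicular category of $T$

**Definition.** $T^\perp$ is the full subcategory of representations $X$ with $\operatorname{Hom}(T,X)=0=\operatorname{Ext}(T,X)$.

In the example of Section 1 let $P_1$ be the representation of dimension vector $(1,2)$ in which the two arrows send $1\in\mathbb C$ to the basis vectors $\epsilon_1,\epsilon_2$ of $\mathbb C^2$. For a representation $V=(A_1,A_2)$ of dimension vector $(2,3)$, a map $V\to P_1$ is a pair $(\varphi_1,\varphi_2)$ with $\varphi_2A_i=\epsilon_i\varphi_1$, that is, $\varphi_2M$ has rows $(\varphi_1,0)$ and $(0,\varphi_1)$. If $\operatorname{rank} M=3$, this is possible with $\varphi\neq0$ exactly when some $\varphi_1\ne0$ kills $k_1$ and $k_2$, i.e. when $\det[k_1|k_2]=0$. So $\operatorname{Hom}(T,P_1)=0$, and $\langle(2,3),(1,2)\rangle=2+6-8=0$ gives $\operatorname{Ext}(T,P_1)=0$. Thus $P_1\in T^\perp$. It will turn out to be a simple object of $T^\perp$, although it has many subrepresentations: they do not lie in $T^\perp$.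

**Lemma 4.** Images, kernels and cokernels of maps in $T^\perp$, and extensions of objects of $T^\perp$, lie in $T^\perp$. So $T^\perp$ is an abelian length category, exact in $\operatorname{Rep}(Q)$, with the same $\operatorname{Ext}^1$.

*Proof.* Let $\varphi:X\to Y$ be a map in $T^\perp$ with image $I$. Then $\operatorname{Hom}(T,I)\subset\operatorname{Hom}(T,Y)=0$, and $\operatorname{Ext}(T,I)$ is a quotient of $\operatorname{Ext}(T,X)=0$. So $I\in T^\perp$. For $K=\ker\varphi$: $\operatorname{Hom}(T,K)\subset\operatorname{Hom}(T,X)=0$, and $\operatorname{Ext}(T,K)$ sits between $\operatorname{Hom}(T,I)=0$ and $\operatorname{Ext}(T,X)=0$. For $C=\operatorname{coker}\varphi$: $\operatorname{Hom}(T,C)$ sits between $\operatorname{Hom}(T,Y)=0$ and $\operatorname{Ext}(T,I)=0$, and $\operatorname{Ext}(T,C)$ is a quotient of $\operatorname{Ext}(T,Y)=0$. Extensions are clear from the long exact sequence. $\square$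

**Lemma 5.** $T^\perp$ has finitely many simple objects up to isomorphism. For each simple object $S$, $\operatorname{End}(S)=\mathbb C$ and $\operatorname{Ext}(S,S)=0$; in particular $\langle\underline d(S),\underline d(S)\rangle=1$. If $R\in T^\perp$ and $\underline d(R)=\underline d(S)$, then $R\cong S$.

*Proof.*

**Step 1: a projective generator.** We construct $P\in T^\perp$ with $\operatorname{Hom}(P,X)\cong\bigoplus_xX_x$, naturally in $X\in T^\perp$. Let $A=\mathbb CQ$, viewed as a representation with $\operatorname{Hom}(A,X)=\bigoplus_xX_x$; it is finite dimensional since $Q$ has no oriented cycles. Let $r=\operatorname{ext}(T,A)$ and let $0\to A\to B\to T^r\to0$ be the universal extension (Bongartz): its components form a basis of $\operatorname{Ext}(T,A)$, so the connecting map $\operatorname{Hom}(T,T^r)\to\operatorname{Ext}(T,A)$ is surjective. From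
$$\operatorname{Hom}(T,T^r)\to\operatorname{Ext}(T,A)\to\operatorname{Ext}(T,B)\to\operatorname{Ext}(T,T^r)=0$$
we get $\operatorname{Ext}(T,B)=0$. Let $tB\subset B$ be the sum of the images of all maps $T\to B$, and $P=B/tB$. As $tB$ is a quotient of some $T^k$, $\operatorname{Ext}(T,tB)$ is a quotient of $\operatorname{Ext}(T,T^k)=0$. So $\operatorname{Hom}(T,B)\to\operatorname{Hom}(T,P)$ is surjective; it is also zero, since $\operatorname{Hom}(T,tB)=\operatorname{Hom}(T,B)$. Hence $\operatorname{Hom}(T,P)=0$. Also $\operatorname{Ext}(T,P)$ is a quotient of $\operatorname{Ext}(T,B)=0$. So $P\in T^\perp$. Let $X\in T^\perp$. Since $\operatorname{Hom}(tB,X)\subset\operatorname{Hom}(T^k,X)=0$, we have $\operatorname{Hom}(P,X)=\operatorname{Hom}(B,X)$; since $\operatorname{Hom}(T^r,X)=0=\operatorname{Ext}(T^r,X)$, we have $\operatorname{Hom}(B,X)=\operatorname{Hom}(A,X)=\bigoplus_xX_x$.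

So $\operatorname{Hom}(P,-)$ is exact on $T^\perp$, i.e. $P$ is projective in $T^\perp$, and it is nonzero on nonzero objects.

**Step 2: finiteness and endomorphisms.** If $S$ is simple in $T^\perp$, there is a nonzero map $P\to S$; its image lies in $T^\perp$, so it is surjective. So $S$ is a composition factor of $P$ in $T^\perp$, and by Jordan–Hölder there are finitely many such $S$. By Schur's lemma $\operatorname{End}(S)$ is a finite-dimensional division algebra over $\mathbb C$, so it is $\mathbb C$.

**Step 3: $\operatorname{Ext}(S,S)=0$.** The idea is that a self-extension would embed an object into a smaller one. Decompose $P$ into indecomposables and choose an indecomposable summand $P'$ with a nonzero, hence surjective, map $p:P'\to S$; let $K=\ker p\in T^\perp$. For $X\in T^\perp$ we have $\operatorname{Ext}(P',X)=0$: the middle term of an extension lies in $T^\perp$ and $P'$ is projective there, so it splits. As $\operatorname{Ext}$ is right exact, $\operatorname{Ext}(K,X)$ is a quotient of $\operatorname{Ext}(P',X)=0$ for all $X\in T^\perp$, so $K$ is also projective in $T^\perp$. From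
$$\operatorname{Hom}(K,S)\to\operatorname{Ext}(S,S)\to\operatorname{Ext}(P',S)=0,$$
if $\operatorname{Ext}(S,S)\ne0$ there is a nonzero, hence surjective, map $q:K\to S$. By projectivity there are $u:P'\to K$ with $qu=p$ and $v:K\to P'$ with $pv=q$. Then $p(vu)=p$, so $p(vu)^n=p\neq0$ for all $n$, and $vu$ is not nilpotent. An endomorphism of an indecomposable representation is nilpotent or invertible (Fitting), so $vu$ is invertible and $u:P'\to K$ is injective. But $\dim K<\dim P'$, a contradiction.

**Step 4: the dimension vector determines $S$.** We have $\langle\underline d(S),\underline d(S)\rangle=1-0=1$. If $R\in T^\perp$ and $\underline d(R)=\underline d(S)$, then $\hom(S,R)\ge\langle\underline d(S),\underline d(R)\rangle=1$. A nonzero map $S\to R$ has kernel in $T^\perp$, and this kernel is zero because $S$ is simple. So the map is injective, and by dimension an isomorphism. $\square$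

## 5. Stable hypersurfaces come from simple objects

**Definition.** For $M$ with $\langle\alpha,\underline d(M)\rangle=0$ the map $d_V^M$ in (1) is square for $V\in\operatorname{Rep}(Q,\alpha)$, and we put $c^M(V)=\det d_V^M$.

By (1), $c^M(V)=0$ if and only if $\operatorname{Hom}(V,M)\ne0$, if and only if $\operatorname{Ext}(V,M)\neq0$. Replacing $V$ by $gV$ amounts to composing $d_V^M$ with $\varphi\mapsto(\varphi_xg_x)$ on one side and $b\mapsto(b_ag_{ta}^{-1})$ on the other, so $c^M$ is a semi-invariant: $c^M(gV)=\prod_x\det(g_x)^{\langle e_x,\underline d(M)\rangle}c^M(V)$. For one arrow $1\to2$, $\alpha=(n,n)$ and $M=S_2$ the simple representation at vertex $2$, $d^M_V$ is $\operatorname{Hom}(V_2,\mathbb C)\to\operatorname{Hom}(V_1,\mathbb C)$, $\varphi\mapsto-\varphi V(a)$, so $c^M=\pm\det V(a)$.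

**Lemma 6.** Every irreducible $\operatorname{GL}(\alpha)$-stable hypersurface $H\subset\operatorname{Rep}(Q,\alpha)$ is the zero set $X_S$ of $c^S$ for some simple object $S$ of $T^\perp$.

*Proof.* $H$ is stable and proper closed, so it does not meet the open orbit. Let $f$ be its irreducible equation. Translating $f$ by $g$ gives another irreducible equation of $H$, so $f(gV)=\chi(g)f(V)$ with a character $\chi$: $f$ is a semi-invariant.

By the first fundamental theorem for semi-invariants of quivers (Derksen–Weyman, J. AMS 13 (2000); Schofield–Van den Bergh, Indag. Math. 12 (2001)), each space of semi-invariants of a given weight is spanned by functions $c^M$ with $\langle\alpha,\underline d(M)\rangle=0$. Because there is an open orbit, the quotient of two semi-invariants of the same weight is constant, so weight spaces are at most one-dimensional. Hence $f=u\,c^M$ with $u\in\mathbb C^*$ for some $M$. As $f(T^\lambda)\neq0$, $\operatorname{Hom}(T^\lambda,M)=0=\operatorname{Ext}(T^\lambda,M)$, and all $\lambda_i\ge1$; so $M\in T^\perp$. Also $M\ne0$, since $c^0=1$.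

Let $0\to M'\to M\to M''\to0$ be exact in $T^\perp$. Then $\langle\underline d(T_i),\underline d(M')\rangle=0$ for all $i$, so $\langle\alpha,\underline d(M')\rangle=0$, and likewise for $M''$. In adapted bases $d_V^M$ is block triangular with the square diagonal blocks $d_V^{M'}$ and $d_V^{M''}$, so $c^M=\pm c^{M'}c^{M''}$ for suitable bases. Along a composition series of $M$ in $T^\perp$, $f$ becomes, up to a scalar, a product of functions $c^S$ with $S$ simple in $T^\perp$. As $f$ is irreducible, it is a scalar multiple of one of them. $\square$

By Lemma 5 there are finitely many $S$. **Fix a simple object $S$ of $T^\perp$, and put $\beta=\underline d(S)$, $f=c^S$, $X=X_S=\{f=0\}$.** We have $\langle\underline d(T_i),\beta\rangle=0$, $\langle\alpha,\beta\rangle=0$ and $f(T^\lambda)\ne0$.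

## 6. Characters on the open orbit of $S$

We now leave $\operatorname{Rep}(Q,\alpha)$ and work in $\operatorname{Rep}(Q,\beta)$, which does not depend on $\lambda$. The orbit $O_S\subset\operatorname{Rep}(Q,\beta)$ of $S$ is open since $\operatorname{Ext}(S,S)=0$. Let $\{h_j=0\}$, $j=1,\dots,k$, be the codimension $1$ components of its complement, with $h_j$ irreducible (possibly $k=0$). The connected group $\operatorname{GL}(\beta)$ preserves each component, so
$$h_j(gR)=\prod_{x\in\operatorname{supp}\beta}\det(g_x)^{w_j(x)}\,h_j(R),\qquad w_j\in\mathbb Z^{\operatorname{supp}\beta}.$$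

**Lemma 7.** The $w_j$ form a $\mathbb Z$-basis of $\beta^\perp:=\{\chi\in\mathbb Z^{\operatorname{supp}\beta}:\sum_x\chi(x)\beta_x=0\}$.

*Proof.* Independence: if $\sum n_jw_j=0$, then $\prod h_j^{n_j}$ is an invariant rational function, constant on the dense orbit $O_S$, hence constant; by unique factorization all $n_j=0$. Membership: scalars $t\in\mathbb C^*$ act trivially on $\operatorname{Rep}(Q,\beta)$, and $h_j(S)\ne0$, so $t^{\sum w_j(x)\beta_x}=1$ for all $t$.

Spanning: let $\chi\in\beta^\perp$. The stabilizer of $S$ is $\operatorname{Aut}(S)=\mathbb C^*$, the scalars, on which $g\mapsto\prod\det(g_x)^{\chi(x)}$ is trivial. So $gS\mapsto\prod\det(g_x)^{\chi(x)}$ is a well-defined invertible regular function on $O_S\cong\operatorname{GL}(\beta)/\mathbb C^*$. As a rational function on the affine space $\operatorname{Rep}(Q,\beta)$ it has zeros and poles only along the hypersurfaces $h_j=0$, so it equals $u\prod h_j^{n_j}$ with $u\in\mathbb C^*$. Comparing weights, $\chi=\sum n_jw_j$. $\square$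

Two elements of $\beta^\perp$ matter to us. First, let
$$\theta(x)=\langle\beta,e_x\rangle-\langle e_x,\beta\rangle .\tag{2}$$
Then $\sum_x\theta(x)\beta_x=\langle\beta,\beta\rangle-\langle\beta,\beta\rangle=0$, so on $\operatorname{supp}\beta$ we have $\theta=\sum_j\kappa_jw_j$ with integers $\kappa_j$ depending only on $S$.

Second, use the $T_i$ as test objects. Since $\langle\underline d(T_i),\beta\rangle=0$, for $R\in\operatorname{Rep}(Q,\beta)$ the map $d^R_{T_i}:\bigoplus_x\operatorname{Hom}(T_i(x),R_x)\to\bigoplus_a\operatorname{Hom}(T_i(ta),R_{ha})$ is square; let $c_{T_i}(R)$ be its determinant. It is nonzero if and only if $\operatorname{Hom}(T_i,R)=0=\operatorname{Ext}(T_i,R)$. Replacing $R$ by $gR$ composes $d^R_{T_i}$ with $\varphi\mapsto(g_x^{-1}\varphi_x)$ and $b\mapsto(g_{ha}b_a)$, so $c_{T_i}$ has weight $-\langle\underline d(T_i),\cdot\rangle$. As $S\in T^\perp$, $c_{T_i}$ has no zeros on $O_S$. Hence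
$$c_{T_i}=u_i\prod_jh_j^{m_{ij}},\quad u_i\in\mathbb C^*,\ m_{ij}\ge0,\qquad\text{and}\qquad-\langle\underline d(T_i),\cdot\rangle=\sum_jm_{ij}w_j\ \text{ on }\operatorname{supp}\beta.\tag{3}$$

In the pencil example with $S=P_1$, $\beta=(1,2)$, the space $\operatorname{Rep}(Q,\beta)$ consists of $2\times2$ matrices with columns $R(a_1),R(a_2)$, and $O_S=\{\det\ne0\}$. So $k=1$, $h=\det$, $w=(-2,1)$, which indeed spans $\beta^\perp=\{\chi_1+2\chi_2=0\}$. Further $-\langle(2,3),\cdot\rangle=(-2,-3+4)=(-2,1)=w$, so $m=1$; and $\theta=(1-(1-4),\,(2-2)-2)=(4,-2)=-2w$, so $\kappa=-2$. Negative $\kappa_j$ do occur.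

The next lemma is the point on which the whole theorem depends.

**Lemma 8.** For every $j$ there is an $i$ with $m_{ij}\ge1$.

*Proof.* Suppose $m_{ij}=0$ for all $i$. The hypersurfaces $h_l=0$ are distinct and irreducible, so there is $R$ with $h_j(R)=0$ and $h_l(R)\ne0$ for all $l\ne j$. By (3), $c_{T_i}(R)\ne0$ for all $i$, so $R\in T^\perp$. Since $\underline d(R)=\underline d(S)$, Lemma 5 gives $R\cong S$, that is, $R\in O_S$. But $h_j(R)=0$ puts $R$ outside $O_S$, a contradiction. $\square$

**Lemma 9.** Let $\beta'$ be the dimension vector of a nonzero proper subrepresentation of $S$. Then $-\langle\alpha,\beta'\rangle\ge\min_i\lambda_i$.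

*Proof.* Let $S'\subset S$ be such a subrepresentation. As $\operatorname{Hom}(T_i,S')\subset\operatorname{Hom}(T_i,S)=0$, we have $-\langle\underline d(T_i),\beta'\rangle=\operatorname{ext}(T_i,S')\ge0$. For some $i$ this is $\ge1$: otherwise $S'\in T^\perp$, contradicting simplicity of $S$. Now sum with the coefficients $\lambda_i$. $\square$

**Definition.** $\lambda$ (all $\lambda_i\ge1$) is admissible for $S$ if

* (A1) $\alpha_x>\beta_x$ for all $x\in Q_0$;
* (A2) for every dimension vector $\beta'$ of a nonzero proper subrepresentation of $S$: $-\langle\alpha,\beta'\rangle+\langle\beta',\beta'\rangle\ge2$ and $-\langle\alpha,\beta'\rangle+\langle\beta,\beta'\rangle+\langle\beta',\beta'\rangle\ge2$.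

(In the pencil example every $\lambda\ge1$ is admissible; this is checked in Section 11 for $r$ arrows.) We now choose $N$: an integer $N\ge1$ such that for all simple objects $S$ of $T^\perp$ and all $x,\beta',j$ as above
$$N>\beta_x,\qquad N\ge2-\langle\beta',\beta'\rangle,\qquad N\ge2-\langle\beta',\beta'\rangle-\langle\beta,\beta'\rangle,\qquad N\ge-\kappa_j.\tag{4}$$
These are finitely many conditions depending only on $T$. Suppose all $\lambda_i\ge N$. As $T$ is sincere, $\alpha_x\ge N>\beta_x$, which is (A1); Lemma 9 gives (A2). So $\lambda$ is admissible for every $S$. By Lemma 8, $\sum_i\lambda_im_{ij}\ge N$, so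
$$c_j:=\sum_i\lambda_im_{ij}+\kappa_j\ \ge\ N+\kappa_j\ \ge\ 0\qquad\text{for all }j.\tag{5}$$

## 7. The variety of quotients of dimension vector $\beta$

A representation $V\in X$ has a nonzero map to $S$; generically one hopes it is surjective, so that $V$ has a quotient of dimension vector $\beta$. This suggests the candidate for $Z$.

For $\varepsilon\le\gamma$ let
$$Z(\gamma,\varepsilon)=\{(V,U):V\in\operatorname{Rep}(Q,\gamma),\ U\subset V\text{ a subrepresentation},\ \underline d(V/U)=\varepsilon\}.$$
Let $\operatorname{Gr}_x$ be the Grassmannian of subspaces $U_x\subset\mathbb C^{\gamma_x}$ of codimension $\varepsilon_x$, with tautological bundle $U_x$ and quotient bundle $Q_x$. The condition $V(a)U_{ta}\subset U_{ha}$ says that $V$ is in the kernel of the surjective bundle map from the trivial bundle $\operatorname{Rep}(Q,\gamma)$ to $\bigoplus_a\operatorname{Hom}(U_{ta},Q_{ha})$ over $\prod_x\operatorname{Gr}_x$. So $Z(\gamma,\varepsilon)$ is the total space of a vector bundle over $\prod_x\operatorname{Gr}_x$. It is smooth, irreducible and projective over $\operatorname{Rep}(Q,\gamma)$, and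
$$\dim Z(\gamma,\varepsilon)=\dim\operatorname{Rep}(Q,\gamma)+\sum_x(\gamma-\varepsilon)_x\varepsilon_x-\sum_a(\gamma-\varepsilon)_{ta}\varepsilon_{ha}=\dim\operatorname{Rep}(Q,\gamma)+\langle\gamma-\varepsilon,\varepsilon\rangle.$$
Taking the image in $\operatorname{Rep}(Q,\gamma)$ we get:
$$\text{the set of }V\in\operatorname{Rep}(Q,\gamma)\text{ with a quotient of dimension vector }\varepsilon\text{ is closed of codimension}\ \ge-\langle\gamma-\varepsilon,\varepsilon\rangle.\tag{6}$$
(If $\varepsilon\not\le\gamma$ the set is empty.)

**From now on $\lambda$ is admissible for $S$.** Put $Z=Z(\alpha,\beta)$, which is nonempty by (A1), $G=\prod_x\operatorname{Gr}_x$ and $\pi:Z\to\operatorname{Rep}(Q,\alpha)$. Since $\langle\alpha,\beta\rangle=0$ and $\langle\beta,\beta\rangle=1$,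
$$\dim Z=\dim\operatorname{Rep}(Q,\alpha)-1.$$
Fix $U_0\in G$ with stabilizer $P\subset\operatorname{GL}(\alpha)$ and choose complements. Then $Z=\operatorname{GL}(\alpha)\times^PE_0$, where
$$E_0=\operatorname{Rep}(Q,\alpha-\beta)\times\operatorname{Rep}(Q,\beta)\times\bigoplus_a\operatorname{Hom}(\mathbb C^{\beta_{ta}},\mathbb C^{(\alpha-\beta)_{ha}})\tag{7}$$
records $U$, $V/U$ and the extension part. Define
$$Z^\circ=\{(V,U)\in Z:V/U\cong S\},\qquad Z^{\circ\circ}=\{(V,U)\in Z^\circ:\hom(V,S)=1\}.$$
$Z^\circ$ is open because $O_S$ is. $Z^{\circ\circ}$ is open in $Z^\circ$ because there $\hom(V,S)\ge1$, and $\hom(V,S)$ is upper semicontinuous.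

**Lemma 10.**
(a) $Z\setminus Z^\circ$ is the union of prime divisors $D_1,\dots,D_k$ and a closed set of codimension $\ge2$, and $\mathcal O_Z(D_j)\cong\bigotimes_{x\in\operatorname{supp}\beta}\det(Q_x)^{w_j(x)}$.
(b) $Z^\circ\setminus Z^{\circ\circ}$ has codimension $\ge2$ in $Z$; in particular $Z^{\circ\circ}\ne\emptyset$.
(c) The set $Y=\{V\in\operatorname{Rep}(Q,\alpha):\text{there is a nonzero non-surjective map }V\to S\}$ is closed of codimension $\ge2$.

*Proof.*

**(a)** This part identifies the divisors where the quotient degenerates, and their classes. In $E_0$ the complement of $Z^\circ$ is the locus where the $\operatorname{Rep}(Q,\beta)$-component is not in $O_S$, i.e. the union of the loci $\{h_j=0\}$ and a set of codimension $\ge2$. All these are $P$-stable, since $P$ acts on the factor $\operatorname{Rep}(Q,\beta)$ through $\operatorname{GL}(\beta)$. Let $D_j=\operatorname{GL}(\alpha)\times^P\{h_j=0\}$; it is irreducible as the image of $\operatorname{GL}(\alpha)\times\{h_j=0\}$.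

On $Z$ there is a tautological representation on the bundles $Q_x$, with maps $Q_{ta}\to Q_{ha}$. In local frames of the $Q_x$ it becomes a matrix representation $R$. Let $s$ be the corresponding local generator of $\bigotimes\det(Q_x)^{w_j(x)}$. Changing the frames so that $R$ becomes $gR$ multiplies $h_j(R)$ by $\prod\det(g_x)^{w_j(x)}$ and $s$ by the inverse of this. So $h_j(R)s$ is a well-defined global section of $\bigotimes\det(Q_x)^{w_j(x)}$. Over an open subset $\Omega\subset G$ on which $U$ and $Q$ are trivialized and the sequence $U\to\mathbb C^\alpha\to Q$ is split, $Z|_\Omega\cong\Omega\times E_0$ and the section is the pullback of $h_j$ from $\operatorname{Rep}(Q,\beta)$. As $h_j$ is irreducible, hence reduced, the divisor of the section is exactly $D_j$ with multiplicity one.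

**(b)** This part shows that the map to $S$ is generically unique. Let $(V,U)\in Z^\circ$. From $0\to U\to V\to S\to0$ and $\operatorname{Ext}(S,S)=0$ we get $\hom(V,S)=1+\hom(U,S)$. By (7) the codimension in question is that of $\{U\in\operatorname{Rep}(Q,\alpha-\beta):\operatorname{Hom}(U,S)\ne0\}$. Such a $U$ has a quotient isomorphic to a nonzero subrepresentation $S'\subset S$; let $\beta'=\underline d(S')$. There are finitely many $\beta'$, and by (6) the corresponding locus has codimension at least
$$-\langle\alpha-\beta-\beta',\beta'\rangle=-\langle\alpha,\beta'\rangle+\langle\beta,\beta'\rangle+\langle\beta',\beta'\rangle.$$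
This is $\ge2$ by (A2) if $S'$ is proper, and equals $0+1+1=2$ if $\beta'=\beta$. Since $Z^\circ$ is open and nonempty in the irreducible $Z$, $Z^{\circ\circ}\neq\emptyset$.

**(c)** This part controls the points of $X$ that $\pi$ might miss. $Y$ is the image of the closed set of pairs $(V,[\varphi])\in\operatorname{Rep}(Q,\alpha)\times\mathbb P\big(\bigoplus_x\operatorname{Hom}(\mathbb C^{\alpha_x},S_x)\big)$ with $\varphi$ a non-surjective map of representations; projective space is complete, so $Y$ is closed. If $V\in Y$, then $V$ has a quotient of dimension vector $\beta'$ for some nonzero proper $S'\subset S$. By (6) the codimension is at least $\min_{\beta'}\big(-\langle\alpha,\beta'\rangle+\langle\beta',\beta'\rangle\big)\ge2$, by (A2). $\square$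

## 8. $Z$ resolves $X$

**Lemma 11.** $\pi(Z)=X$; $X$ is irreducible; $f$ is an irreducible polynomial. The set $X^\circ=\{V\in X\setminus Y:\hom(V,S)=1\}$ is open in $X$, nonempty, and smooth in the scheme $\{f=0\}$. We have $\pi^{-1}(X^\circ)=Z^{\circ\circ}$, and $\pi$ restricts to an isomorphism $Z^{\circ\circ}\to X^\circ$. In particular $\pi:Z\to X$ is projective and birational with $Z$ smooth.

*Proof.*

**Step 1: the image.** We show $\pi(Z)=X$. If $(V,U)\in Z^\circ$, then $\operatorname{Hom}(V,S)\ne0$, so $\pi(Z^\circ)\subset X$. As $Z^\circ$ is dense and $X$ is closed, $\pi(Z)\subset X$. So $X\ne\emptyset$, and as $f(T^\lambda)\ne0$, $X$ has pure codimension $1$. If $V\in X\setminus Y$, there is a nonzero map $V\to S$, and it is surjective, so $V\in\pi(Z)$. By Lemma 10(c), $X\setminus Y$ is dense in $X$. As $\pi(Z)$ is closed, $X=\pi(Z)$, which is irreducible.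

**Step 2: bijectivity.** We show that $\pi$ maps $Z^{\circ\circ}$ bijectively onto $X^\circ$. If $(V,U)\in Z^{\circ\circ}$, the unique nonzero map $V\to S$ up to scalar is the quotient map modulo $U$, hence surjective; so $V\in X^\circ$. Conversely, if $V\in X^\circ$, the unique nonzero map $V\to S$ up to scalar is surjective, its kernel $U$ is the unique $U$ with $V/U\cong S$, and $(V,U)\in Z^{\circ\circ}$. So $X^\circ$ is nonempty. It is open in $X$, since $Y$ is closed and $\hom(V,S)\ge1$ on $X$.

**Step 3: smoothness.** We show $df_V\neq0$ for $V\in X^\circ$. Let $\varphi$ span $\operatorname{Hom}(V,S)=\ker d_V^S$ and let $\psi$ be a linear form spanning the annihilator of $\operatorname{im}d_V^S$. The matrix $d_V^S$ has corank $1$, so its adjugate is nonzero with image in $\ker d_V^S$ and kernel containing $\operatorname{im}d_V^S$: it is a nonzero multiple of $b\mapsto\psi(b)\varphi$. The derivative of $V\mapsto d_V^S$ in direction $W$ is $\varphi'\mapsto(-\varphi'_{ha}W(a))_a$. By Jacobi's formula $df_V(W)=\operatorname{tr}(\text{adjugate}\cdot\text{derivative})$ is a nonzero multiple of $\psi\big((\varphi_{ha}W(a))_a\big)$.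 As every $\varphi_x$ is surjective, $W\mapsto(\varphi_{ha}W(a))_a$ is surjective onto $\bigoplus_a\operatorname{Hom}(V_{ta},S_{ha})$, and $\psi\ne0$. So $df_V\neq0$. Thus the scheme $\{f=0\}$ is smooth at the points of $X^\circ$, and $f$ vanishes to order $1$ along the irreducible set $X$. So $f$ is irreducible.

**Step 4: isomorphism.** We upgrade bijectivity. A bijective morphism of varieties in characteristic $0$ is birational. $X^\circ$ is smooth, so normal, and by Zariski's main theorem the quasi-finite birational morphism $Z^{\circ\circ}\to X^\circ$ is an open immersion; being surjective, it is an isomorphism. So $\pi:Z\to X$ is birational. Over the normal open set $X^\circ$ the fibers of the projective birational morphism $\pi$ are connected, again by Zariski's main theorem. Such a fiber meets the open set $Z^{\circ\circ}$ in exactly one point, which is therefore open and closed in the fiber. So the fiber is this point, and $\pi^{-1}(X^\circ)=Z^{\circ\circ}$. $\square$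

## 9. The divisor of $\pi^*\eta$, and the proof of Theorem 1

Let $\eta$ be the generator of $\omega_X$ from Section 3 (for the irreducible $f$).

**Proposition 12.** If $\lambda$ is admissible for $S$, then $\operatorname{div}(\pi^*\eta)=\sum_jc_jD_j$ with $c_j=\sum_i\lambda_im_{ij}+\kappa_j$.

*Proof.*

**Step 1: the Picard group.** We need a basis in which to compare classes. By (A1), $0<\beta_x<\alpha_x$ for $x\in\operatorname{supp}\beta$, so $\operatorname{Gr}_x$ is a Grassmannian with $\operatorname{Pic}(\operatorname{Gr}_x)=\mathbb Z\,[\det Q_x]$; for the other $x$ it is a point. As $Z$ is a vector bundle over $G=\prod\operatorname{Gr}_x$, $\operatorname{Pic}(Z)=\mathbb Z^{\operatorname{supp}\beta}$, freely generated by the classes of the $\det Q_x$. By Lemma 10(a), $[D_j]=w_j$.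

**Step 2: the class of $\omega_Z$.** We compute it from the bundle structure. Since $U_x\subset\mathbb C^{\alpha_x}$ with quotient $Q_x$, $\det U_x^*\cong\det Q_x$. The tangent bundle of $\operatorname{Gr}_x$ is $\operatorname{Hom}(U_x,Q_x)$, with determinant $(\det U_x^*)^{\beta_x}\otimes(\det Q_x)^{\alpha_x-\beta_x}=(\det Q_x)^{\alpha_x}$, so $\omega_{\operatorname{Gr}_x}=(\det Q_x)^{-\alpha_x}$. The relative canonical bundle of $Z\to G$ is the pullback of the determinant of the dual of the vector bundle. As this vector bundle is a subbundle of a trivial one, that is the determinant of the quotient bundle $\bigoplus_a\operatorname{Hom}(U_{ta},Q_{ha})$, namely $\bigotimes_a(\det Q_{ta})^{\beta_{ha}}\otimes(\det Q_{ha})^{(\alpha-\beta)_{ta}}$. So $\omega_Z=\bigotimes_x(\det Q_x)^{\sigma(x)}$ with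
$$\sigma(x)=-\alpha_x+\sum_{ta=x}\beta_{ha}+\sum_{ha=x}(\alpha-\beta)_{ta}.$$
Now $-\langle\alpha,e_x\rangle=-\alpha_x+\sum_{ha=x}\alpha_{ta}$, and the remaining terms are $\sum_{ta=x}\beta_{ha}-\sum_{ha=x}\beta_{ta}=(\beta_x-\langle e_x,\beta\rangle)+(\langle\beta,e_x\rangle-\beta_x)=\theta(x)$. Hence, by (2) and (3), on $\operatorname{supp}\beta$
$$\sigma=-\langle\alpha,\cdot\rangle+\theta=\sum_i\lambda_i\big(-\langle\underline d(T_i),\cdot\rangle\big)+\theta=\sum_jc_jw_j.\tag{8}$$

**Step 3: reading off the orders.** Here the independence of the $w_j$ replaces a local computation. By Lemma 11, $\pi^*\eta$ is regular and nowhere zero on $Z^{\circ\circ}$. By Lemma 10, $Z\setminus Z^{\circ\circ}$ is $\bigcup D_j$ together with a set of codimension $\ge2$. So $\operatorname{div}(\pi^*\eta)=\sum_ja_jD_j$ for some integers $a_j$. Taking classes in $\operatorname{Pic}(Z)$ and using (8), $\sum_ja_jw_j=\sigma=\sum_jc_jw_j$. By Lemma 7 the $w_j$ are linearly independent, so $a_j=c_j$. $\square$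

**Proof of Theorem 1.** Let $N$ be as in (4) and let all $\lambda_i\ge N$. By Lemma 6 every irreducible stable hypersurface is $X_S$ for some simple object $S$ of $T^\perp$. The vector $\lambda$ is admissible for $S$, so Lemma 11 applies, and by (5) all $c_j\ge0$. By Proposition 12, $\pi^*\eta$ is regular on $Z$. By Proposition 3, $X_S$ has rational singularities. $\square$

For $n\times n$ matrices and $T$ of dimension vector $(1,1)$ (Section 2): $T$ is projective and $\operatorname{Hom}(T,X)=X_1$, so $T^\perp$ consists of the representations supported at vertex $2$ and its only simple object is $S_2$, with $\beta=(0,1)$. Here $\operatorname{Rep}(Q,\beta)=0$, so $k=0$ and there are no $D_j$; $S_2$ has no nonzero proper subrepresentations, so $\lambda=n$ is admissible as soon as $n\ge2$. Then $\pi^*\eta$ has no zeros or poles, and $\{\det=0\}$ has rational singularities for every $n\ge2$.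

## 10. The exact criterion, terminality and the class group

Recall some definitions for a normal $X$ with $\omega_X=\mathcal O_X\eta$. If $E$ is a prime divisor on a normal variety that is projective and birational over $X$, its discrepancy $a(E,X)$ is the order along $E$ of the pullback of $\eta$. $X$ is terminal if $a(E,X)>0$ for all $E$ that are exceptional over $X$. If $Z$ is smooth, $a(E,Z)\ge1$ for all $E$ exceptional over $Z$. $X$ is $\mathbb Q$-factorial if every Weil divisor has a nonzero multiple that is Cartier.

**Theorem 2.** Let $T$ be sincere (no restriction, by the reduction in Section 2), let $S$ be simple in $T^\perp$, $\beta=\underline d(S)$, and let $\lambda$ be admissible for $S$. Then $f=c^S$ is irreducible, and with $c_j=\sum_i\lambda_im_{ij}+\kappa_j$: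

1. $X_S$ has rational singularities if and only if $c_j\ge0$ for all $j$.
2. If $c_j\ge1$ for all $j$, then $X_S$ has terminal singularities, its singular locus has codimension $\ge3$ in $X_S$, and $\operatorname{Cl}(X_S)\cong\mathbb Z$ (so $X_S$ is not $\mathbb Q$-factorial). This holds for all $S$ simultaneously as soon as all $\lambda_i\ge N'$, where $N'$ is defined like $N$ in (4) with $N\ge-\kappa_j$ replaced by $N'\ge1-\kappa_j$.
3. No $N$ independent of $Q$ works for all irreducible stable hypersurfaces. For the $r$-arrow Kronecker quiver ($r\ge2$ arrows $1\to2$) and the exceptional $T$ (indecomposable with $\operatorname{Ext}(T,T)=0$) with $\underline d(T)=(r,r^2-1)$, the irreducible hypersurface in the complement of the open orbit of $\operatorname{Rep}(Q,\lambda\,\underline d(T))$ is unique, and it has rational singularities if and only if $\lambda\ge r$.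

*Proof of the irreducibility and of parts 1 and 2.* Irreducibility of $f$ is part of Lemma 11. Part 1 is Proposition 3 combined with Proposition 12; both used only that $\lambda$ is admissible.

For part 2 let all $c_j\ge1$ and write $X=X_S$. By part 1, $X$ is normal.

**Step 1: terminality.** We check all exceptional divisors. A prime divisor of $Z$ other than the $D_j$ meets $Z^{\circ\circ}$, where $\pi$ is an isomorphism onto an open subset of $X$; so it is not contracted. Hence the $\pi$-exceptional prime divisors on $Z$ are among the $D_j$, with discrepancy $c_j\ge1$. Any other divisor $E$ exceptional over $X$ has center of codimension $\ge2$ on $Z$, that is, it is exceptional over $Z$, and $a(E,X)=a(E,Z)+\operatorname{ord}_E(\sum c_jD_j)\ge1$. So $X$ is terminal, and its singular locus has codimension $\ge3$ (Kollár–Mori, Cor. 5.18).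

**Step 2: the class group.** We show that $X\setminus X^\circ$ is small and compute on $Z$. Each $D_j$ is contracted: otherwise $\pi(D_j)$ would be a prime divisor, and since $X$ is normal, $\pi$ would be an isomorphism over a neighborhood of its generic point, forcing $c_j=0$. As $\pi(Z)=X$ and $\pi(Z^{\circ\circ})=X^\circ$, we have $X\setminus X^\circ\subset\pi(Z\setminus Z^{\circ\circ})$; by Lemma 10 and the contraction of the $D_j$ this has codimension $\ge2$ in $X$. Hence, using that $X^\circ\cong Z^{\circ\circ}$ is smooth, and Lemma 7,
$$\operatorname{Cl}(X)=\operatorname{Cl}(X^\circ)=\operatorname{Pic}(Z^{\circ\circ})=\operatorname{Pic}(Z)/\langle[D_1],\dots,[D_k]\rangle=\mathbb Z^{\operatorname{supp}\beta}/\beta^\perp.$$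
The map $\chi\mapsto\sum\chi(x)\beta_x$ identifies this with a nonzero subgroup of $\mathbb Z$, so $\operatorname{Cl}(X)\cong\mathbb Z$.

**Step 3: $X$ is not $\mathbb Q$-factorial.** It suffices to show $\operatorname{Pic}(X)=0$: then no nonzero multiple of a generator of $\operatorname{Cl}(X)\cong\mathbb Z$ is Cartier. Since $Q$ has no oriented cycles, there are integers $n_x$ with $n_{ha}>n_{ta}$ for all arrows $a$. The elements $(t^{n_x}\cdot 1)_x\in\operatorname{GL}(\alpha)$, $t\in\mathbb C^*$, preserve $X$ and act by $V(a)\mapsto t^{n_{ha}-n_{ta}}V(a)$. As $X$ is closed, this extends to a morphism $\mu:X\times\mathbb A^1\to X$ that is the identity for $t=1$ and the constant map to the zero representation for $t=0$. Let $L$ be a line bundle on $X$ and $\mathrm{pr}:X\times\mathbb A^1\to X$ the projection. As $X$ is normal, $\mathrm{pr}^*:\operatorname{Cl}(X)\to\operatorname{Cl}(X\times\mathbb A^1)$ is an isomorphism, so there is a Weil divisor $D$ on $X$ such that $\mu^*L$ has the class of $\mathrm{pr}^*D$. The sheaves $\mu^*L$ and $\mathrm{pr}^*\mathcal O_X(D)$ are both reflexive (the latter because $\mathrm{pr}$ is flat),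 so they are isomorphic. Restricting to $t=1$ gives $L\cong\mathcal O_X(D)$, and restricting to $t=0$ gives $\mathcal O_X\cong\mathcal O_X(D)$. So $L$ is trivial.

**Step 4: the bound.** If all $\lambda_i\ge N'$, then as in Section 6 $\lambda$ is admissible for every $S$, and $c_j\ge N'+\kappa_j\ge1$ by Lemma 8. $\square$

## 11. The $r$-arrow Kronecker quiver: sharpness

It remains to prove part 3 of Theorem 2. For $r=2$ this is the example of Section 1. The Euler form is $\langle(a,b),(a',b')\rangle=aa'+bb'-r\,ab'$.

**Step 1: the representation $T$.** We construct it and check that it is exceptional. Let $P_2=(0,1)$ and $P_1=(1,r)$ be the indecomposable projectives, written by their dimension vectors; the $r$ arrows of $P_1$ send $1$ to a basis of $\mathbb C^r$. We have $\operatorname{Hom}(P_2,P_1)\cong\mathbb C^r$. Let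
$$0\to P_2\to P_1^r\to T\to0,$$
where the components of the first map form a basis of $\operatorname{Hom}(P_2,P_1)$. Then $\underline d(T)=(r,r^2-1)$, and $T$ is sincere. As $\operatorname{End}(P_1)=\mathbb C$, the map $\operatorname{Hom}(P_1^r,P_1)\to\operatorname{Hom}(P_2,P_1)$ sends $(a_i)$ to the combination of the basis with coefficients $a_i$, so it is bijective. Its kernel and cokernel are $\operatorname{Hom}(T,P_1)$ and $\operatorname{Ext}(T,P_1)$, so both vanish. $\operatorname{Ext}(T,T)$ is a quotient of $\operatorname{Ext}(T,P_1^r)=0$. Finally $\langle\underline d(T),\underline d(T)\rangle=r^2+(r^2-1)^2-r^2(r^2-1)=1$, so $\operatorname{End}(T)=\mathbb C$ and $T$ is indecomposable.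

**Step 2: the only simple object.** We determine the simple objects of $T^\perp$. A dimension vector $(a,b)$ of an object of $T^\perp$ satisfies $0=\langle\underline d(T),(a,b)\rangle=ra+(r^2-1)b-r^2b=ra-b$, so it lies in $\mathbb N(1,r)$. Step 1 gives $P_1\in T^\perp$, and its dimension vector $(1,r)$ is minimal, so $P_1$ is simple in $T^\perp$. Any simple object $S'$ has $\underline d(S')=l(1,r)$, and $1=\langle\underline d(S'),\underline d(S')\rangle=l^2(1+r^2-r^2)=l^2$. So $l=1$ and $S'\cong P_1$ by Lemma 5. By Lemma 6 the only possible irreducible stable hypersurface is $X_S$ with $S=P_1$, $\beta=(1,r)$. Every irreducible hypersurface in the complement of the open orbit is a component of this complement, hence stable under the connected group.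

**Step 3: every $\lambda\ge1$ is admissible.** This allows us to apply parts of Theorem 2 without restriction. Here $\alpha=(r\lambda,(r^2-1)\lambda)$. (A1): $r\lambda>1$ and $(r^2-1)\lambda>r$ since $r\ge2$. (A2): a subrepresentation of $P_1$ that is nonzero at vertex $1$ is all of $P_1$, so the nonzero proper ones have $\beta'=(0,b)$ with $1\le b\le r$. Then $-\langle\alpha,\beta'\rangle=-(r^2-1)\lambda b+r^2\lambda b=\lambda b$, $\langle\beta,\beta'\rangle=rb-rb=0$, $\langle\beta',\beta'\rangle=b^2$, and $\lambda b+b^2\ge2$. So by Lemma 11 $X_S$ is an irreducible hypersurface, and it is the unique one.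

**Step 4: the number $c$.** We compute the data of Section 6. $\operatorname{Rep}(Q,\beta)$ is the space of $r\times r$ matrices whose columns are the $r$ maps $\mathbb C\to\mathbb C^r$, and $O_S=\{\det\ne0\}$. So $k=1$, $h=\det$, $w=(-r,1)$. Next, $-\langle\underline d(T),\cdot\rangle=(-r,\,-(r^2-1)+r^2)=(-r,1)=w$, so $m=1$. And $\theta(1)=1-(1-r^2)=r^2$, $\theta(2)=(r-r)-r=-r$, so $\theta=(r^2,-r)=-r\,w$ and $\kappa=-r$. Hence
$$c=\lambda-r.$$
By part 1, $X_S$ has rational singularities if and only if $\lambda\ge r$. Since $r$ is arbitrary, no $N$ independent of $Q$ works for all irreducible stable hypersurfaces. This completes the proof of Theorem 2. $\square$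

Part 3 concerns irreducible components of the complement of the open orbit. It is not claimed that these components contain a dense orbit; for $r=2$, $\lambda=1$ we saw in Section 1 that there is none. So the example shows the sharpness of Theorem 1 in the generality in which it is proved.

The failure for $\lambda=1$ can be seen by hand for every $r$, as in Section 1. Let $M=[A_1|\cdots|A_r]$ be the $(r^2-1)\lambda\times r^2\lambda$ matrix of $V\in\operatorname{Rep}(Q,\alpha)$. If $M$ has full rank, let $k$ be a frame of its kernel with blocks $k_1,\dots,k_r$ of size $r\lambda\times\lambda$. A map $V\to P_1$ is a pair $(\varphi_1,\varphi_2)$ with $\varphi_2M$ having as its $i$-th row $\varphi_1$ in the $i$-th block and $0$ elsewhere. If $M$ has full rank, a nonzero one exists exactly when some $\varphi_1\ne0$ kills all $k_i$, i.e. when $\det[k_1|\cdots|k_r]=0$; if $M$ does not have full rank, we can take $\varphi_1=0$ and $\varphi_2\neq0$ with $\varphi_2M=0$. With $k$ normalized as in Section 1, Laplace expansion writes $\det[k_1|\cdots|k_r]$ as a form $F$ of degree $r$ in the maximal minors of $M$. So $X_S=\{F=0\}$. Both $F$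 and $c^{P_1}$ have degree $r(r^2-1)\lambda$ (in the matrix of $d^{P_1}_V$, the $r(r^2-1)\lambda$ columns belonging to $\varphi_2$ are linear in $V$ and the others are constant). As $c^{P_1}$ is irreducible with the same zero set, $F$ is a scalar multiple of $c^{P_1}$. So $c^{P_1}$ vanishes to order at least $r$ where $M$ drops rank, a locus of codimension $\lambda+1$ in $\operatorname{Rep}(Q,\alpha)$. For $\lambda=1$ this locus has codimension $1$ in $X_S$, and $X_S$ is not normal, in accordance with $c=1-r<0$.
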